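\title{Regular positive cones in hyperbolic groups from $\mathbb{R}$-covered Anosov flows}

\begin{abstract}
A positive cone of a finitely generated group is regular if it is the image of a regular language over a finite generating set. We show that some non-elementary hyperbolic groups admit regular positive cones. The groups are fundamental groups of closed hyperbolic $3$-manifolds carrying $\mathbb{R}$-covered Anosov flows. Such a group acts on the leaf space of the lifted weak stable foliation, which is a line. If $\lambda$ is a leaf containing a lift of a periodic orbit, we prove that the monoid $\{g : g\lambda\ge\lambda\}$ is finitely generated. This yields two regular positive cones, neither of which is finitely generated as a semigroup.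
\end{abstract}

\section{Introduction}\label{sec:intro}

A group $G$ is \emph{left-orderable} if it has a total order $\prec$ such that $g\prec h \iff fg\prec fh$ for all $f,g,h\in G$. A \emph{positive cone} is a subset $P\subset G$ with
\[
PP\subseteq P \qquad\text{and}\qquad G=P\sqcup P^{-1}\sqcup\{1\}.
\]
Positive cones correspond bijectively to left-orders: an order gives the cone $P=\{g: 1\prec g\}$, and a cone gives the order $g\prec h\iff g^{-1}h\in P$.

A left-order on an infinite group is an infinite amount of data, and one can ask how small a device suffices to describe it. Let $Y$ be a finite alphabet and $Y^*$ the set of finite words in $Y$. A \emph{finite state automaton} is a finite directed graph with edges labeled by letters of $Y$, a start vertex and a set of accept vertices; it accepts the labels of the paths from the start vertex to an accept vertex. A language $\mathcal L\subseteq Y^*$ is \emph{regular} if it is the set of words accepted by such an automaton. It is a textbook fact that finite languages are regular and that unions, concatenations $\mathcal L\mathcal L'$ and stars $\mathcal L^*$ (all finite concatenations of words of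 $\mathcal L$) of regular languages are regular. A positive cone $P$ of a finitely generated group $G$ is \emph{regular} if there are a finite generating set $Y$ of $G$ and a regular language $\mathcal L\subseteq Y^*$ such that the evaluation map $Y^*\to G$ sends $\mathcal L$ onto $P$. Thus every accepted word must represent a positive element, and every positive element must be represented by at least one accepted word.

If a cone is generated as a semigroup by a finite set $F$, it is the image of $FF^*$ and so is regular; the cone $\{a^n:n\ge1\}$ of $\mathbb Z=\langle a\rangle$ is the first example. Regularity is strictly weaker. In $\mathbb Z^2=\langle a,b\rangle$ the lexicographic cone $\{a^mb^n: n>0,\text{ or } n=0 \text{ and } m>0\}$ is the image of the regular language $\{a,a^{-1}\}^*bb^*\cup aa^*$. It is not finitely generated: an expression of $a^{-m}b$ as a product of positive elements has exactly one factor $a^{k}b$, all other factors are positive powers of $a$, and so $k\le -m$.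

Regularity has a geometric consequence. Suppose the automaton has $s$ vertices and accepts $y_1\cdots y_n$. After reading a prefix $y_1\cdots y_i$ one can still reach an accept vertex, hence one can reach it in fewer than $s$ steps. So every prefix evaluates to an element within distance $s$ of some $p_i\in P$ in the word metric, consecutive $p_i$ are within $2s+1$ of each other, and $p_0$ lies in the ball of radius $s$ about $1$. Therefore a regular cone is \emph{coarsely connected}: any two of its elements are joined by a sequence in $P$ with steps of length at most $2s+1$.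

In negative curvature this kind of constraint has ruled out regular cones in several cases. Hermiller and \v{S}uni\'{c} proved that no non-trivial free product, in particular no non-abelian free group, admits a regular positive cone. Su proved that acylindrically hyperbolic groups admit no positive cone that is both quasi-geodesic and regular, that is, represented by a regular language of uniform quasi-geodesics. Alonso, Antol\'{\i}n, Brum and Rivas proved that non-abelian limit groups, in particular free groups and surface groups, admit no coarsely connected positive cone, hence no regular one. Recall that a hyperbolic group is \emph{non-elementary} if it is not virtually cyclic. The following question comes from the paper of Antol\'{\i}n, Rivas and Su \cite{ARS}.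

\begin{quote}
\emph{Is there a non-elementary hyperbolic group admitting a regular positive cone?}
\end{quote}

Free groups and surface groups suggest the answer no. The answer is yes, and the examples appear in dimension three.

Let $\Phi=(\varphi_t)$ be a smooth Anosov flow on a closed connected $3$-manifold $M$ (the definitions are recalled in Section~\ref{sec:flow}). Let $\tilde M$ be the universal cover, on which $G=\pi_1(M)$ acts by deck transformations. The lifted flow is still written $\varphi_t$; it commutes with $G$. Let $\mathcal F$ be the weak stable foliation, $\tilde{\mathcal F}$ its lift to $\tilde M$, $\Lambda=\tilde M/\tilde{\mathcal F}$ the leaf space with the quotient topology, and $\pi:\tilde M\to\Lambda$ the projection. The group $G$ permutes the leaves and so acts on $\Lambda$. The flow is \emph{$\mathbb R$-covered} if $\Lambda$ is homeomorphic to $\mathbb R$. We consider three hypotheses.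
\begin{itemize}
\item[(A1)] $\Phi$ is $\mathbb R$-covered.
\item[(A2)] Points with dense backward orbit are dense in $M$.
\item[(A3)] The strong unstable line bundle $E^{uu}$ is orientable.
\end{itemize}

\begin{theorem}\label{thm:flows}
Under \textup{(A1)--(A3)}, $G$ acts on $\Lambda\cong\mathbb R$ by increasing homeomorphisms. Let $\lambda\in\Lambda$ be a leaf containing a lift $\tilde\gamma$ of a periodic orbit. Then $\operatorname{Stab}_G(\lambda)=\langle c\rangle\cong\mathbb Z$, and:
\begin{enumerate}
\item[(1)] the monoid $\{g\in G: g\lambda\ge\lambda\}$ is finitely generated;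
\item[(2)] both $P^{\pm}=\{g: g\lambda>\lambda\}\cup\{c^{\pm n}:n\ge 1\}$ are regular positive cones;
\item[(3)] neither $P^+$ nor $P^-$ is finitely generated as a semigroup.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:hyperbolic}
There is a closed hyperbolic $3$-manifold $M$ with a flow satisfying \textup{(A1)--(A3)}. Hence the non-elementary hyperbolic group $\pi_1(M)$ admits a regular positive cone.
\end{theorem}

The heart of the matter is part (1) of Theorem~\ref{thm:flows}. Fix a point $p\in\tilde\gamma$. Since $\pi(gp)=g\lambda$, the monoid in (1) consists of the $g$ such that $gp$ lies on $\lambda$ or on its positive side. To write $g$ as a product of short elements of the monoid is to travel from $p$ to $gp$ through orbit points, in bounded steps, without ever moving down in $\Lambda$. The region between $\lambda$ and $g\lambda$ may be very thin near $p$, and then no bounded step that leaves $\lambda$ is allowed there. The flow resolves this. When an unstable arc from $\lambda$ to $g\lambda$ is pushed forward by the flow, its endpoints approach the orbits $\tilde\gamma$ and $g\tilde\gamma$. So one travels along $\tilde\gamma$ by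 powers of $c$, crosses along the pushed arc, and returns along $g\tilde\gamma$.

Section~\ref{sec:algebra} reduces (2) to (1). Section~\ref{sec:example} works out a solvable example by hand. Section~\ref{sec:flow} studies the action on $\Lambda$, Sections~\ref{sec:monoid} and~\ref{sec:notfg} prove (1) and (3), and Section~\ref{sec:hyperbolic} deduces Theorem~\ref{thm:hyperbolic} from three theorems on contact and volume-preserving Anosov flows.

\section{From a finitely generated monoid to a regular cone}\label{sec:algebra}

The lexicographic cone of $\mathbb Z^2$ comes from the action on $\mathbb R$ in which $a$ acts trivially and $b$ translates by $1$: an element is positive if it moves $0$ to the right, and ties are broken inside the stabilizer $\langle a\rangle$. The next lemma treats all cones of this shape.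

\begin{lemma}\label{lem:algebra}
Let a group $G$ act on a totally ordered set $\Lambda$ by increasing bijections, and let $\lambda\in\Lambda$ have infinite cyclic stabilizer $\langle c\rangle$. Put
\[
N=\{g\in G:g\lambda\ge\lambda\},\qquad P^{\pm}=\{g\in G: g\lambda>\lambda\}\cup\{c^{\pm n}:n\ge 1\}.
\]
Then $N$ is a monoid and $P^+,P^-$ are positive cones. If the monoid $N$ is finitely generated, then $G$ is finitely generated and $P^+,P^-$ are regular.
\end{lemma}

\begin{proof}
If $g,h\in N$, then $gh\lambda\ge g\lambda\ge\lambda$. The first inequality is strict if $h\lambda>\lambda$ and the second is strict if $g\lambda>\lambda$. So $N$ is a monoid, and a product of elements of $N$ moves $\lambda$ up as soon as one factor does. Since $\{c^{\pm n}:n\ge1\}$ is closed under products, $P^\pm P^\pm\subseteq P^\pm$. Each $g\in G$ satisfies exactly one of $g\lambda>\lambda$, $g\lambda<\lambda$ (equivalently $g^{-1}\lambda>\lambda$) and $g\in\langle c\rangle$, and $\langle c\rangle$ is the disjoint union of the positive powers of $c$, the negative powers and $\{1\}$. Hence $G=P^\pm\sqcup(P^\pm)^{-1}\sqcup\{1\}$.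

Let $Y$ be a finite generating set of the monoid $N$, enlarged to contain $c$ and $c^{-1}$, and let $X=\{y\in Y:y\lambda>\lambda\}$. As $G=N\cup N^{-1}$, the set $Y$ generates the group $G$. A word in $Y^*$ that contains a letter of $X$ evaluates to an element $g$ with $g\lambda>\lambda$. Conversely, if $g\lambda>\lambda$, then $g$ is represented by a word in $Y^*$, and this word contains a letter of $X$ because the other letters fix $\lambda$. So $Y^*XY^*$ evaluates onto $\{g:g\lambda>\lambda\}$, and $P^\pm$ is the image of the regular language
\begin{equation}\label{eq:language}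
\mathcal L^{\pm}=Y^*XY^*\ \cup\ c^{\pm1}(c^{\pm1})^* .
\end{equation}
If a symmetric alphabet is wanted, the same languages are regular over $Y\cup Y^{-1}$.
\end{proof}

The automaton behind \eqref{eq:language} remembers very little: whether it has seen a letter that moves $\lambda$, and if not, whether all letters so far were $c^{\pm1}$. All the work goes into finding $Y$.

\section{An example: the golden ratio}\label{sec:example}

Let $\omega=(1+\sqrt5)/2$ and $\omega'=(1-\sqrt5)/2=-1/\omega$, and let $b\mapsto b'$ be the conjugation $m+l\omega\mapsto m+l\omega'$ of the ring $\mathbb Z[\omega]$. The number $\omega$ is a unit, since $\omega^{-1}=\omega-1$. On $\tilde M=\mathbb R^3$ with the metric $\omega^{2t}dx^2+\omega^{-2t}dy^2+dt^2$ consider the isometries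
\[
\tau_b(x,y,t)=(x+b,\,y+b',\,t)\quad(b\in\mathbb Z[\omega]),\qquad c(x,y,t)=(x/\omega,\,y/\omega',\,t+1).
\]
They satisfy $c\tau_bc^{-1}=\tau_{b/\omega}$ and generate a group $G\cong\mathbb Z^2\rtimes\mathbb Z$. The points $(b,b')$ form a lattice in $\mathbb R^2$, so $M=\tilde M/G$ is a closed $3$-manifold, a torus bundle over the circle. The vertical flow $\varphi_s(x,y,t)=(x,y,t+s)$ commutes with $G$, multiplies lengths in the $x$-direction by $\omega^s$ and lengths in the $y$-direction by $\omega^{-s}$. It is an Anosov flow. The weak stable leaves are the planes $x=\text{constant}$, so $\Lambda=\mathbb R$ and $\pi(x,y,t)=x$, which is (A1). The direction of $\partial_x$ is $G$-invariant, which is (A3). The flow preserves the volume $dx\,dy\,dt$, and (A2) follows as in Section~\ref{sec:hyperbolic}. The $t$-axis $\tilde\gamma$ covers a periodic orbit and lies in the leaf $\lambda=0$.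

Every element of $G$ has the form $g=\tau_bc^k$ and acts on $\Lambda$ by $x\mapsto\omega^{-k}x+b$. So $g\lambda=b$, the stabilizer of $\lambda$ is $\langle c\rangle$, and $N=\{\tau_bc^k:b\ge0\}$. We claim that $N$ is generated by $c$, $c^{-1}$ and $a=\tau_1$.

Let $b>0$ and write $\omega^nb=m+l\omega$ with $m,l\in\mathbb Z$ depending on $n$. Conjugating gives $\omega'^{\,n}b'=m+l\omega'$. Solving these two equations with $\omega-\omega'=\sqrt5$ and $-\omega'=1/\omega$ gives
\[
\sqrt5\,l=\omega^nb-\omega'^{\,n}b',\qquad \sqrt5\,m=\omega^{n-1}b+\omega\,\omega'^{\,n}b' .
\]
As $n\to\infty$, $\omega^nb\to+\infty$ and $\omega'^{\,n}b'\to0$, so $m,l>0$ for large $n$. Since $c^{-1}ac=\tau_\omega$,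
\[
\tau_b=c^n\,\tau_{m+l\omega}\,c^{-n}=c^n\,a^m\,(c^{-1}ac)^l\,c^{-n},
\]
which proves the claim. For instance, take $b=7-4\omega>0$. Multiplication by $\omega$ sends $(m,l)$ to $(l,m+l)$, because $\omega^2=\omega+1$, and
\[
(7,-4)\mapsto(-4,3)\mapsto(3,-1)\mapsto(-1,2)\mapsto(2,1).
\]
Thus $\omega^4b=2+\omega$ and $\tau_b=c^4a^2(c^{-1}ac)c^{-4}$.

The geometric reading is the general proof in miniature. The orbit $g\tilde\gamma$ is the vertical line over $(b,b')$. At height $n$ it is separated from $\tilde\gamma$ by $\omega^nb$ in the unstable direction and by $\omega^{-n}|b'|$ in the stable direction. For $b=7-4\omega$, at height $0$ the unstable separation is less than $1$ and the stable separation is more than $9$: the steps $a$ and $c^{-1}ac$ both overshoot the leaf $g\lambda$. At height $4$ the separations are $2+\omega$ and $2+\omega'$, and three steps cross from $\tilde\gamma$ to $g\tilde\gamma$. The prefix $c^n$ climbs, the middle of the word crosses, and the suffix $c^{-n}$ descends. The element $c$ is indispensable: in the subgroup $\mathbb Z[\omega]$ of translations the monoid $\{b\ge0\}$ is not finitely generated, since it contains $\omega^{-n}\to0$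 while a finite set has a least positive element.

Two features of the example are special. The arithmetic of $\mathbb Z[\omega]$ supplies the crossing steps, and a compactness argument will replace it (Lemma~\ref{lem:net}). Also, each unstable line here meets every weak stable leaf. We do not assume this in general, and we will cut $[\lambda,g\lambda]$ into intervals each of which is crossed by one unstable arc (Lemma~\ref{lem:subdivide}).

\section{The action on the leaf space}\label{sec:flow}

\subsection{Anosov flows}\label{sub:anosov}

Fix a Riemannian metric on $M$. A smooth flow $(\varphi_t)$ generated by a nowhere vanishing vector field $V$ on the closed $3$-manifold $M$ is \emph{Anosov} if there are a continuous flow-invariant splitting $TM=E^{ss}\oplus\mathbb RV\oplus E^{uu}$ into line bundles and constants $C,\mu>0$ with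
\[
|D\varphi_t\xi|\le Ce^{-\mu t}|\xi|\quad(\xi\in E^{ss}),\qquad |D\varphi_{-t}\xi|\le Ce^{-\mu t}|\xi|\quad(\xi\in E^{uu})\qquad\text{for all } t\ge0 .
\]
We use the following textbook facts.
\begin{itemize}
\item[(F1)] The line fields $E^{ss}$ and $E^{uu}$ are uniquely integrable. Their integral curves are the \emph{strong stable} and \emph{strong unstable} leaves, and each $\varphi_t$ maps such leaves onto such leaves. The plane field $E^{ss}\oplus\mathbb RV$ is tangent to a foliation $\mathcal F$ with $C^1$ leaves, the \emph{weak stable foliation}; each of its leaves is a union of orbits and a union of strong stable leaves.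
\item[(F2)] Strong unstable leaves are transverse to $\mathcal F$: for every point $x$ and every open strong unstable arc $I$ through $x$, there is a neighborhood $U$ of $x$ such that every leaf of $\mathcal F$ meeting $U$ meets $I$. (Take a foliation box around $x$.)
\item[(F3)] Periodic orbits exist, by the Anosov closing lemma.
\end{itemize}
All of this structure lifts to $\tilde M$, and (F1), (F2) hold there. A leaf of $\tilde{\mathcal F}$ is both a subset of $\tilde M$ and a point of $\Lambda$; so $x\in\nu$ and $\pi(x)=\nu$ mean the same. We have $\pi\varphi_t=\pi$ and $\pi(gx)=g\pi(x)$. The map $\pi$ is continuous, and it is open because the union of the leaves meeting an open set is open.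

Lift the metric to $\tilde M$, with distance $d$. Let $d_M$ be the distance on $M$, write $\bar x\in M$ for the image of $x\in\tilde M$, and let $v=\max|V|$, so that $d(x,\varphi_tx)\le v|t|$. The group $G$ acts on $\tilde M$ freely, properly, cocompactly and by isometries. In particular there is $\delta>0$ with
\begin{equation}\label{eq:delta}
d(x,kx)\ge\delta\qquad\text{for all } x\in\tilde M \text{ and } 1\ne k\in G .
\end{equation}
From now on we assume (A1)--(A3) and fix an identification of $\Lambda$ with $\mathbb R$.

\subsection{The unstable flow and the order on $\Lambda$}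

To compare the order of $\Lambda$ with the geometry of $\tilde M$ we need curves that cross the leaves in a definite direction. By (A3) we may orient $E^{uu}$ on $M$ and lift the orientation to a $G$-invariant one on $\tilde M$. For $r\in\mathbb R$ let $u_r(x)$ be the point at signed arclength $r$ from $x$ on the oriented strong unstable leaf of $x\in\tilde M$. This is the flow of the continuous, uniquely integrable unit vector field $e$ spanning $E^{uu}$, so $(r,x)\mapsto u_rx$ is defined everywhere and continuous. It satisfies
\[
u_{r+s}=u_ru_s,\qquad gu_r=u_rg\quad(g\in G),\qquad d(x,u_rx)\le|r| .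
\]
The flow $\varphi_t$ preserves the orientation: $D\varphi_t\,e(x)=\rho(t,x)\,e(\varphi_tx)$ with $\rho$ continuous, nowhere zero and $\rho(0,x)=1$, so $\rho>0$. Hence, for all $t,r\in\mathbb R$ and $x\in\tilde M$,
\begin{equation}\label{eq:contract}
\varphi_tu_rx=u_{r'}\varphi_tx\ \text{ with $r'$ of the same sign as $r$, and } |r'|\le Ce^{-\mu|t|}|r|\ \text{ if } t\le0 .
\end{equation}

\begin{lemma}\label{lem:order}
After possibly reversing the orientation of $E^{uu}$, the map $r\mapsto\pi(u_rx)$ is strictly increasing for every $x\in\tilde M$, and its image $J(x)$ is an open interval containing $\pi(x)$. Every $g\in G$ acts on $\Lambda$ as an increasing homeomorphism.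
\end{lemma}

\begin{proof}
Fix $x$ and let $f(r)=\pi(u_rx)$, a continuous map $\mathbb R\to\Lambda=\mathbb R$. Given $r_0$ and $\varepsilon>0$, fact (F2) gives a neighborhood $U$ of $u_{r_0}x$ with $f((r_0-\varepsilon,r_0+\varepsilon))\supseteq\pi(U)$, and $\pi(U)$ is a neighborhood of $f(r_0)$. So $f$ is an open map, and it has no local maximum or minimum. If $f(r_1)=f(r_2)$ with $r_1<r_2$, then $f$ would attain its maximum or its minimum over $[r_1,r_2]$ at an interior point. So $f$ is injective, hence strictly monotone, and its image is an open interval.

The function $x\mapsto\pi(u_1x)-\pi(x)$ is continuous and nowhere zero on the connected space $\tilde M$, so the direction of monotonicity does not depend on $x$. If the direction is decreasing, reverse the orientation of $E^{uu}$. Finally, $g\in G$ is a homeomorphism of $\mathbb R$, hence monotone, and $g\pi(x)=\pi(gx)<\pi(u_1gx)=g\pi(u_1x)$ while $\pi(x)<\pi(u_1x)$. So $g$ is increasing.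
\end{proof}

We fix the orientation given by the lemma. This is the only place where (A3) is used, and it is needed: if $E^{uu}$ is not orientable on $M$, it can still be oriented on the simply connected space $\tilde M$, but some $g\in G$ satisfies $gu_r=u_{-r}g$, and the last computation shows that this $g$ acts on $\Lambda$ as a decreasing map.

\subsection{The leaf of a periodic orbit}

Let $\gamma\subset M$ be a periodic orbit, $\tilde\gamma$ a lift, $p\in\tilde\gamma$ and $\lambda=\pi(p)$.

\begin{lemma}\label{lem:axis}
The stabilizer of $\tilde\gamma$ in $G$ is infinite cyclic, generated by an element $c$ with $c\,\varphi_sp=\varphi_{s+\tau}p$ for all $s$, where $\tau>0$.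
\end{lemma}

\begin{proof}
First, the flow on $\tilde M$ has no closed orbit. Suppose $\varphi_{-\sigma}q=q$ with $\sigma>0$. By \eqref{eq:contract}, $\varphi_{-n\sigma}u_1q=u_{r_n}q$ with $|r_n|\le Ce^{-\mu n\sigma}$. Applying $\pi$ gives $\pi(u_1q)=\pi(u_{r_n}q)$, so $r_n=1$ for all $n$ by Lemma~\ref{lem:order}, which is absurd.

Hence $s\mapsto\varphi_sp$ is a bijection $\mathbb R\to\tilde\gamma$. If $g\tilde\gamma=\tilde\gamma$, then $gp=\varphi_{\sigma(g)}p$ for a unique $\sigma(g)\in\mathbb R$, and $g\varphi_sp=\varphi_{s+\sigma(g)}p$ because $g$ commutes with the flow. So $\sigma$ is a homomorphism from the stabilizer to $\mathbb R$. By \eqref{eq:delta}, $v|\sigma(g)|\ge d(p,gp)\ge\delta$ for $g\ne1$, so $\sigma$ is injective with discrete image. The image is not trivial: if $\tau_0>0$ is a period of $\gamma$, then $\varphi_{\tau_0}p=kp$ for some $k\in G$, and $k$ stabilizes $\tilde\gamma$ with $\sigma(k)=\tau_0$. Let $\tau>0$ generate the image and let $c=\sigma^{-1}(\tau)$.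
\end{proof}

Replacing $c$ by $c^{-1}$ exchanges $P^+$ and $P^-$, so this choice of generator loses nothing in Theorem~\ref{thm:flows}. Put $Q=v\tau$. Then $d(p,cp)\le Q$, and for every $h\in G$ each point of $h\tilde\gamma$ is within $Q$ of some $hc^jp$.

The next lemma says that under the forward flow a translate of $\lambda$ collapses onto the corresponding translate of $\tilde\gamma$. It is the stable half of the Anosov property, and it drives the whole proof.

\begin{lemma}\label{lem:asymptotic}
Let $h\in G$ and $x\in h\lambda$. There is $s\in\mathbb R$ with $d(\varphi_tx,\varphi_{t+s}hp)\to0$ as $t\to+\infty$. In particular $d(\varphi_tx,h\tilde\gamma)\to0$.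
\end{lemma}

\begin{proof}
For $y\in\tilde M$ let $W^{ss}(y)$ be its strong stable leaf and $\Sigma(y)=\bigcup_t\varphi_tW^{ss}(y)$. Let $L$ be a leaf of $\tilde{\mathcal F}$. For $y\in L$ the set $\Sigma(y)$ lies in $L$. It is open in $L$, because $(t,y')\mapsto\varphi_ty'$ is an immersion of the surface $\mathbb R\times W^{ss}(y)$ into the surface $L$. Two sets $\Sigma(y),\Sigma(y')$ are equal or disjoint, because the flow permutes the strong stable leaves. Since $L$ is connected, $L=\Sigma(y)$ for every $y\in L$. Taking $y=hp$, we get $x=\varphi_sy'$ with $y'\in W^{ss}(hp)$. If $\ell$ is the length of the strong stable arc from $y'$ to $hp$, then $d(\varphi_tx,\varphi_{t+s}hp)=d(\varphi_{t+s}y',\varphi_{t+s}hp)\le Ce^{-\mu(t+s)}\ell$ for $t+s\ge0$.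
\end{proof}

\begin{lemma}\label{lem:stabilizer}
$\operatorname{Stab}_G(\lambda)=\langle c\rangle$, and $c^n\nu\to\lambda$ as $n\to+\infty$ for every $\nu\in J(p)$.
\end{lemma}

\begin{proof}
Since $cp\in\tilde\gamma\subset\lambda$, the element $c$ fixes $\lambda$. Conversely let $g\lambda=\lambda$. Lemma~\ref{lem:asymptotic}, applied to $x=gp\in\lambda$ and $h=1$, gives a point $y=\varphi_sp\in\tilde\gamma$ with $d(\varphi_tx,\varphi_ty)\to0$ as $t\to+\infty$. The images $\bar x,\bar y$ both lie on $\gamma$, so $d_M(\varphi_t\bar x,\varphi_t\bar y)$ is periodic in $t$; it also tends to $0$, so it vanishes and $\bar x=\bar y$. Thus $x=ky$ with $k\in G$, and $d(k\varphi_ty,\varphi_ty)\to0$ forces $k=1$ by \eqref{eq:delta}. So $gp=y\in\tilde\gamma$, the orbits $g\tilde\gamma$ and $\tilde\gamma$ coincide, and $g\in\langle c\rangle$ by Lemma~\ref{lem:axis}.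

For $r\in\mathbb R$ and $n\ge0$, using $c^np=\varphi_{n\tau}p$, $\pi\varphi_t=\pi$ and \eqref{eq:contract},
\[
c^n\pi(u_rp)=\pi(u_r\varphi_{n\tau}p)=\pi(\varphi_{-n\tau}u_r\varphi_{n\tau}p)=\pi(u_{r_n}p),\qquad |r_n|\le Ce^{-\mu n\tau}|r| .
\]
Hence $c^n\pi(u_rp)\to\pi(p)=\lambda$.
\end{proof}

So $c$ contracts the interval $J(p)$ toward $\lambda$, as $x\mapsto x/\omega$ does in Section~\ref{sec:example}. By Lemmas~\ref{lem:algebra}, \ref{lem:order} and~\ref{lem:stabilizer}, $P^+$ and $P^-$ are positive cones. The last preparation is the only use of (A2).

\begin{lemma}\label{lem:dense}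
The orbit $G\lambda$ is dense in $\Lambda$.
\end{lemma}

\begin{proof}
We have $\pi(u_{-1}p)<\lambda<\pi(u_1p)$, so by continuity $\pi(u_{-1}q)<\lambda<\pi(u_1q)$ for all $q$ near $p$. By (A2) we may choose such a $q$ with $\bar q$ having dense backward orbit in $M$. By the intermediate value theorem there is $r\in(-1,1)$ with $w=u_rq\in\lambda$, and $d(\varphi_{-t}w,\varphi_{-t}q)\le Ce^{-\mu t}$ for $t\ge0$ by \eqref{eq:contract}.

Every tail $\{\varphi_{-t}\bar q:t\ge t_0\}$ is dense in $M$: its closure contains the complement of the compact arc $\{\varphi_{-t}\bar q:0\le t\le t_0\}$, and this complement is dense. Given $y\in M$ and $\varepsilon>0$, choose $t_0\ge0$ with $Ce^{-\mu t_0}<\varepsilon$ and $t\ge t_0$ with $d_M(\varphi_{-t}\bar q,y)<\varepsilon$; then $d_M(\varphi_{-t}\bar w,y)<2\varepsilon$. So the backward orbit of $\bar w$ is dense in $M$. It lies in the image of $\lambda$, which is therefore dense, and the preimage of this image in $\tilde M$ is $\bigcup_{g}g\lambda=\pi^{-1}(G\lambda)$. A covering map is open, so $\pi^{-1}(G\lambda)$ is dense in $\tilde M$. Since $\pi$ is continuous and surjective, $G\lambda$ is dense in $\Lambda$.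
\end{proof}

\section{The monoid is finitely generated}\label{sec:monoid}

Let $N=\{g\in G:g\lambda\ge\lambda\}$. The natural candidates for generators are the short elements of $N$. For $R>0$ put
\[
Y_R=\{y\in G:\ y\lambda\ge\lambda,\ d(p,yp)\le R\},
\]
a finite set because $G$ acts properly. An \emph{$R$-chain} from $h$ to $g$ is a sequence $h=h_0,h_1,\dots,h_k=g$ in $G$ with
\[
h_i\lambda\le h_{i+1}\lambda\qquad\text{and}\qquad d(h_ip,h_{i+1}p)\le R\qquad(0\le i<k).
\]
In such a chain $h_i^{-1}h_{i+1}\in Y_R$, so $h^{-1}g=(h_0^{-1}h_1)\cdots(h_{k-1}^{-1}h_k)$ lies in the monoid generated by $Y_R$. Chains can be concatenated. If $R\ge Q$, then for all $h\in G$ and $i,j\in\mathbb Z$ there is an $R$-chain from $hc^i$ to $hc^j$, through the intermediate powers of $c$: all these elements send $\lambda$ to $h\lambda$, and consecutive ones are at distance $d(p,cp)\le Q$. So it suffices to find $R\ge Q$ such that every $g$ with $g\lambda>\lambda$ is the end of an $R$-chain from $1$.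

Strong unstable arcs move up in $\Lambda$, so a chain should follow such arcs. For this we need orbit points $gp$ near a given arc whose leaves $g\lambda$ fall in a prescribed window. Density of $G\lambda$ gives such points, and cocompactness makes the distance uniform.

\begin{lemma}\label{lem:net}
There is $D\ge 1+Q$ such that for every $x\in\tilde M$ there is $g\in G$ with
\[
\pi(x)<g\lambda<\pi(u_1x)\qquad\text{and}\qquad d(gp,x)\le D .
\]
\end{lemma}

\begin{proof}
For $g\in G$ the set $W_g=\{x\in\tilde M:\pi(x)<g\lambda<\pi(u_1x)\}$ is open, and $kW_g=W_{kg}$ for $k\in G$. For each $x$ the interval $(\pi(x),\pi(u_1x))$ is open and nonempty, so it contains some $g\lambda$ by Lemma~\ref{lem:dense}; thus the sets $W_g$ cover $\tilde M$. Let $K$ be compact with $GK=\tilde M$, and let $W_{g_1},\dots,W_{g_m}$ cover $K$. Let $D$ be the maximum of $1+Q$ and of $d(g_ip,x')$ over $1\le i\le m$ and $x'\in K$. Given $x$, write $x=kx'$ with $k\in G$ and $x'\in K\cap W_{g_i}$. Then $x\in W_{kg_i}$ and $d(kg_ip,x)=d(g_ip,x')\le D$.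
\end{proof}

Fix $R=2D+2$; note $R\ge Q$. Call leaves $\nu<\nu'$ \emph{linked} if a strong unstable arc joins them, that is, if there are $w\in\tilde M$ and $r>0$ with $\pi(w)=\nu$ and $\pi(u_rw)=\nu'$. Suppose $h\lambda<g\lambda$ are linked by the arc from $w$ to $z=u_rw$. Lemma~\ref{lem:net} produces a chain along the arc, but the ends $w$ and $z$ may be far from $h\tilde\gamma$ and $g\tilde\gamma$ inside their leaves, and within $h\lambda$ the only orbit points of $p$ that a chain can use are the $hc^ip$. We therefore move the arc before following it (Figure~\ref{fig:chain}).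

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\fill[gray!18] (0,0) -- plot[domain=0:4.4] ({3.2*exp(-0.55*\x)},\x) -- (0,4.4) -- cycle;
\fill[gray!18] (8,0) -- plot[domain=0:4.4] ({8-3.2*exp(-0.55*\x)},\x) -- (8,4.4) -- cycle;
\draw[->] (0,0) -- (0,4.6) node[above] {$h\tilde\gamma$};
\draw[->] (8,0) -- (8,4.6) node[above] {$g\tilde\gamma$};
\draw plot[domain=0:4.4] ({3.2*exp(-0.55*\x)},\x);
\draw plot[domain=0:4.4] ({8-3.2*exp(-0.55*\x)},\x);
\draw[thick] (2.57,0.4) node[above right] {$w$} -- (5.43,0.4) node[above left] {$z$};
\draw[thick] (0.4,3.8) -- (7.6,3.8);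
\node at (0.85,3.25) {$\varphi_tw$};
\node at (7.15,3.25) {$\varphi_tz$};
\foreach \a in {0.4,1.6,2.8,4.0,5.2,6.4,7.6} \draw (\a,3.72) -- (\a,3.88);
\draw[dashed] (0,3.8) -- (1.0,4.1) -- (2.2,3.5) -- (3.4,4.1) -- (4.5,3.5) -- (5.8,4.1) -- (6.9,4.05) -- (8,3.6);
\foreach \a in {(0,0.6),(0,1.4),(0,2.2),(0,3.0),(0,3.8),(1.0,4.1),(2.2,3.5),(3.4,4.1),(4.5,3.5),(5.8,4.1),(6.9,4.05),(8,3.6),(8,2.8),(8,2.0),(8,1.2)} \fill \a circle (1.6pt);
\node[left] at (0,0.6) {$hp$};
\node[left] at (0,3.8) {$hc^ip$};
\node[right] at (8,3.6) {$gc^jp$};
\node[right] at (8,1.2) {$gp$};
\node[above] at (3.4,4.1) {$a_kp$};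
\node at (1.0,0.7) {$h\lambda$};
\node at (7.0,0.7) {$g\lambda$};
\end{tikzpicture}
\caption{A chain from $h$ to $g$ for linked leaves $h\lambda<g\lambda$ (schematic). The flow runs upward. The shaded regions are parts of the two weak stable leaves, unfolded into the plane, and the thick segments are strong unstable arcs. The arc from $w$ to $z$ is pushed forward until its ends are close to the orbits $h\tilde\gamma$ and $g\tilde\gamma$. The dots are the orbit points of the chain: up $h\tilde\gamma$, across the pushed arc with one leaf $a_k\lambda$ for each unit interval, and down $g\tilde\gamma$.}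
\label{fig:chain}
\end{figure}

\begin{lemma}\label{lem:linked}
If $h\lambda<g\lambda$ are linked, there is an $R$-chain from $h$ to $g$.
\end{lemma}

\begin{proof}
Let $w\in h\lambda$ and $z=u_rw\in g\lambda$ with $r>0$. For every $t$ we have $\varphi_tw\in h\lambda$, $\varphi_tz\in g\lambda$, and $\varphi_tz=u_{r'}\varphi_tw$ with $r'>0$ by \eqref{eq:contract}. By Lemma~\ref{lem:asymptotic}, for $t$ large both $d(\varphi_tw,h\tilde\gamma)<1$ and $d(\varphi_tz,g\tilde\gamma)<1$. Replacing $w,z,r$ by $\varphi_tw,\varphi_tz,r'$, we may assume $d(w,h\tilde\gamma)<1$ and $d(z,g\tilde\gamma)<1$. Then there are $i,j\in\mathbb Z$ with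
\[
d(hc^ip,w)\le1+Q\le D,\qquad d(gc^jp,z)\le1+Q\le D .
\]

Let $n=\lfloor r\rfloor\ge0$. For $0\le k<n$ apply Lemma~\ref{lem:net} at $u_kw$ to choose $a_k\in G$ with
\[
\pi(u_kw)<a_k\lambda<\pi(u_{k+1}w),\qquad d(a_kp,u_kw)\le D .
\]
We claim that $hc^i,a_0,\dots,a_{n-1},gc^j$ is an $R$-chain; for $n=0$ it is the pair $hc^i,gc^j$. The leaves increase: for $n=0$ this is the hypothesis $h\lambda<g\lambda$, and for $n\ge1$
\[
h\lambda=\pi(w)<a_0\lambda<\pi(u_1w)<a_1\lambda<\dots<a_{n-1}\lambda<\pi(u_nw)\le\pi(u_rw)=g\lambda .
\]
For the distances, attach to the terms of the sequence the points $w,\ u_0w,\dots,u_{n-1}w,\ z$. Each term sends $p$ to within $D$ of its attached point. Consecutive attached points are at distance at most $2$: for $n=0$ we have $d(w,z)\le r<1$, and for $n\ge1$ the distances are at most $0,1,\dots,1$ and $r-(n-1)<2$. So each step has length at most $2D+2=R$.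

Adding an $R$-chain from $h$ to $hc^i$ in front and one from $gc^j$ to $g$ behind gives the required chain.
\end{proof}

The periodicity of $\gamma$ is what makes the first paragraph of this proof useful: however far we flow, the ends of the arc come back within $1+Q$ of orbit points of $p$ that lie on the right leaves and are reached by powers of $c$.

It remains to pass from linked pairs to arbitrary pairs. Here (A1) enters a second time, through the compactness of the interval $[\lambda,g\lambda]$.

\begin{lemma}\label{lem:subdivide}
If $g\lambda>\lambda$, there are $1=h_0,h_1,\dots,h_k=g$ in $G$ such that $h_i\lambda<h_{i+1}\lambda$ are linked for all $0\le i<k$.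
\end{lemma}

\begin{proof}
Two leaves $\nu<\nu'$ in the same interval $J(x)$ are linked: $\nu=\pi(u_sx)$ and $\nu'=\pi(u_{s'}x)$ with $s<s'$ by Lemma~\ref{lem:order}, so $w=u_sx$ and $r=s'-s$ work. The open intervals $J(x)$, $x\in\tilde M$, cover $\Lambda=\mathbb R$. By the Lebesgue number lemma there is $\varepsilon>0$ such that any two points of the compact interval $[\lambda,g\lambda]$ at distance less than $\varepsilon$ lie in a common $J(x)$. Since $G\lambda$ is dense, there are $\lambda<h_1\lambda<\dots<h_{k-1}\lambda<g\lambda$ with all consecutive gaps less than $\varepsilon$.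
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:flows}, except part (3)]
The statements on the action and on the stabilizer are in Lemmas~\ref{lem:order}, \ref{lem:axis} and~\ref{lem:stabilizer}. We show that the finite set $Y_R\subset N$ generates the monoid $N$. Let $g\in N$. If $g\lambda=\lambda$, then $g$ is a power of $c$, and $c,c^{-1}\in Y_R$. If $g\lambda>\lambda$, take $h_0,\dots,h_k$ as in Lemma~\ref{lem:subdivide} and concatenate the $R$-chains from $h_i$ to $h_{i+1}$ given by Lemma~\ref{lem:linked}. The result is an $R$-chain from $1$ to $g$, so $g$ is a product of elements of $Y_R$. This proves (1), and (2) follows from Lemma~\ref{lem:algebra}.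
\end{proof}

\section{The cones are not finitely generated}\label{sec:notfg}

The chains above use both $c$ and $c^{-1}$, and a positive cone contains only one of them. We show that this loss cannot be repaired by adding finitely many generators. The element $c^{-1}$ pushes leaves away from $\lambda$, so finitely many generators of $P^-$ cannot produce leaves $g\lambda$ arbitrarily close to $\lambda$ from above.

\begin{proof}[Proof of Theorem~\ref{thm:flows}(3)]
Suppose a finite set $F\subset P^-$ generates the semigroup $P^-$. Each $f\in F\setminus\langle c\rangle$ satisfies $f\lambda>\lambda$. Since $J(p)$ is an open interval containing $\lambda$, there is $\nu\in J(p)$ with $\lambda<\nu\le f\lambda$ for all $f\in F\setminus\langle c\rangle$.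

We have $c\nu\le\nu$. Otherwise $\nu<c\nu<c^2\nu<\cdots$, which contradicts $c^n\nu\to\lambda<\nu$ (Lemma~\ref{lem:stabilizer}). Applying $c^{-1}$ repeatedly gives $\nu\le c^{-1}\nu\le c^{-2}\nu\le\cdots$, so $c^{-m}\nu\ge\nu$ for all $m\ge0$.

By Lemma~\ref{lem:dense} there is $g\in G$ with $\lambda<g\lambda<\nu$. Then $g\in P^-$, so $g=f_1\cdots f_k$ with $f_i\in F$. Not all factors lie in $\langle c\rangle$, since $g$ moves $\lambda$; let $f_i$ be the first that does not. The elements of $P^-\cap\langle c\rangle$ are negative powers of $c$, so $f_1\cdots f_{i-1}=c^{-m}$ with $m\ge0$. Also $f_{i+1}\cdots f_k\lambda\ge\lambda$. Therefore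
\[
g\lambda=c^{-m}f_i\,(f_{i+1}\cdots f_k\lambda)\ \ge\ c^{-m}f_i\lambda\ \ge\ c^{-m}\nu\ \ge\ \nu ,
\]
a contradiction. So $P^-$ is not finitely generated.

For $P^+$, reverse both the order of $\Lambda$ and the orientation of $E^{uu}$. The conclusion of Lemma~\ref{lem:order} still holds, and the element $c$ of Lemma~\ref{lem:axis} does not change, since it is defined by the direction of the flow. The cone $P^-$ for the reversed order is $\{g:g\lambda<\lambda\}\cup\{c^{-n}:n\ge1\}=(P^+)^{-1}$, with $<$ the original order. By the case just proved, $(P^+)^{-1}$ is not finitely generated. If $F$ generated $P^+$, then $F^{-1}$ would generate $(P^+)^{-1}$; so $P^+$ is not finitely generated either.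
\end{proof}

\section{Hyperbolic manifolds}\label{sec:hyperbolic}

A \emph{contact form} on a $3$-manifold is a $1$-form $\alpha$ with $\alpha\wedge d\alpha$ nowhere zero. Its \emph{Reeb vector field} $V$ is defined by $\alpha(V)=1$ and $\iota_Vd\alpha=0$. A \emph{contact Anosov flow} is an Anosov flow that is the flow of the Reeb vector field of a contact form. We use three theorems.
\begin{itemize}
\item[(T1)] (Foulon--Hasselblatt \cite{FH}) There are closed hyperbolic $3$-manifolds carrying smooth contact Anosov flows.
\item[(T2)] (Barbot \cite{Barbot}) For every contact Anosov flow on a closed $3$-manifold, the leaf space of the lifted weak stable foliation is homeomorphic to $\mathbb R$.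
\item[(T3)] (Anosov) A smooth volume-preserving Anosov flow on a closed connected manifold is ergodic with respect to the volume.
\end{itemize}

\begin{proof}[Proof of Theorem~\ref{thm:hyperbolic}]
Take a flow as in (T1), on a manifold $M_0$ with contact form $\alpha_0$. If $E^{uu}$ is orientable let $M=M_0$; otherwise let $M$ be the connected double cover of $M_0$ on which the pullback of $E^{uu}$ is orientable. Then $M$ is a closed hyperbolic $3$-manifold, the lifted flow is Anosov, it is the Reeb flow of the pullback $\alpha$ of $\alpha_0$, and (A3) holds. By (T2), (A1) holds.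

By Cartan's formula the Lie derivative of $\alpha$ along $V$ is $\iota_Vd\alpha+d(\alpha(V))=0$, so the flow preserves $\alpha$ and the volume $\alpha\wedge d\alpha$. By (T3) it is ergodic. Let $U_1,U_2,\dots$ be nonempty open sets forming a base of the topology of $M$. Each has positive volume, so by the Birkhoff ergodic theorem applied to the reversed flow, the backward orbit of almost every point spends a positive proportion of time in $U_n$. Hence almost every point has a backward orbit meeting every $U_n$, that is, a dense one. A set of full volume is dense, which gives (A2).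

By Theorem~\ref{thm:flows}(2), $\pi_1(M)$ has a regular positive cone; a leaf $\lambda$ as in the theorem exists by (F3). Finally, $\pi_1(M)$ acts properly and cocompactly by isometries on $\mathbb H^3$, so it is quasi-isometric to $\mathbb H^3$ and is a non-elementary hyperbolic group.
\end{proof}

\section{Concluding remarks}\label{sec:remarks}

\begin{remark}
Hyperbolicity of $G$ is not used in Theorem~\ref{thm:flows}, as the solvable example of Section~\ref{sec:example} illustrates. It enters only through the existence of such flows on closed hyperbolic $3$-manifolds.
\end{remark}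

\begin{remark}
By Su's theorem, for hyperbolic $M$ no regular language representing $P^\pm$, in particular not $\mathcal L^\pm$, can be quasi-geodesic. This is consistent with the shape of the chains in Lemma~\ref{lem:linked}, which follow strong unstable arcs: the image under $\varphi_t$, $t\ge0$, of an unstable arc of length $r$ has length at least $C^{-1}e^{\mu t}r$ by \eqref{eq:contract}, while its endpoints are at distance at most $2vt+r$.
\end{remark}

\begin{remark}
The argument does not decide whether a non-elementary hyperbolic group can have a positive cone that is finitely generated as a semigroup. By Theorem~\ref{thm:flows}(3), the cones constructed here do not have this property, although the monoid $P^\pm\cup\langle c\rangle=N$ is finitely generated.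
\end{remark}

\begin{thebibliography}{9}

\bibitem{ARS}
Yago Antol\'{\i}n, Crist\'obal Rivas, Hang Lu Su,
\emph{Regular left-orders on groups},
arXiv:2104.04475 (2021).

\bibitem{Barbot}
Barbot,
\emph{Plane affine geometry and Anosov flows},
Ann. Sci. ENS 34 (2001).

\bibitem{FH}
Foulon, Hasselblatt,
\emph{Contact Anosov flows on hyperbolic 3-manifolds},
Geom. Topol. 17 (2013).

\end{thebibliography}
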